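\title{Colon ideals of the gradient ideal of a generic Hankel determinant}

\begin{abstract}
Let $H$ be the generic $m\times m$ Hankel matrix over a field of characteristic zero, let $J$ be the ideal generated by the partial derivatives of $\det H$, and let $P$ be the ideal of $(m-1)$-minors of $H$. We prove that $JP^i:P^{i+1}=I_{m-2-i}(H)$ for $0\le i\le m-2$, as conjectured by Mostafazadehfard and Simis. The generators of $P$ are the Pl\"ucker coordinates of a pencil of binary forms, and the generators of $J$ are the coefficients of its Wronskian. Over an algebraically closed field this leads to a decomposition of $P^n/JP^{n-1}$ into modules of sections of line bundles on integral schemes, and the annihilators of these modules are ideals of minors of $H$.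
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be a field of characteristic zero, let $m\ge2$, and let $R=k[x_0,\dots,x_{2m-2}]$. The generic Hankel matrix of size $m$ is the $m\times m$ matrix
\[
H=(x_{a+b})_{0\le a,b\le m-1}.
\]
For $t\ge1$ let $I_t(H)$ be the ideal generated by the $t\times t$ minors of $H$, and put $I_0(H)=R$. Let
\[
J=\Bigl(\frac{\partial\det H}{\partial x_0},\dots,\frac{\partial\det H}{\partial x_{2m-2}}\Bigr),\qquad P=I_{m-1}(H).
\]
The variable $x_j$ fills the antidiagonal $a+b=j$ of $H$, so $\partial\det H/\partial x_j$ is the sum of the cofactors along that antidiagonal, and $J\subset P$. The ideal $J$ has $2m-1$ generators, while $P$ needs $\binom{m+1}2$ (Proposition~\ref{prop:minors}). For $m=2$ we have $\det H=x_0x_2-x_1^2$ and $J=P=(x_0,x_1,x_2)$; for $m\ge3$ the two ideals differ. To measure the difference one compares powers. The colon ideal $JP^i:P^{i+1}$ is the annihilator of $P^{i+1}/JP^i$, so a prime $\mathfrak p$ contains it exactly when $P^{i+1}$ and $JP^i$ are still different after localization at $\mathfrak p$.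 If $cP^{i+1}\subset JP^i$, then $cP^{i+2}\subset JP^{i+1}$, so these colon ideals form an ascending chain, and the chain reaches $R$ exactly when $J$ is a reduction of $P$, that is, when $P^{i+1}=JP^i$ for some $i$. The following formula, posed as a conjecture in \cite{MS}, identifies the chain with the chain of ideals of minors.

\begin{theorem}\label{thm:A}
Let $k$ be a field of characteristic zero and $m\ge2$. Then
\[
JP^i:P^{i+1}=I_{m-2-i}(H)\qquad\text{for all }0\le i\le m-2 .
\]
\end{theorem}

In particular $m-2$ is the least $i$ with $P^{i+1}=JP^i$. We deduce Theorem~\ref{thm:A} from a description of the modules $M_n=P^n/JP^{n-1}$, $n\ge1$. For $1\le r\le m-1$ let $Z_r\subset\operatorname{Spec}R\times\mathbb P^r$ be the closed subscheme defined by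
\begin{equation}\label{eq:recurrence}
g_0x_j+g_1x_{j+1}+\dots+g_rx_{j+r}=0\qquad(0\le j\le 2m-2-r),
\end{equation}
where $g_0,\dots,g_r$ are homogeneous coordinates on $\mathbb P^r$. Its points are sequences of length $2m-1$ together with a linear recurrence of order $r$ that they satisfy. For $n\ge1$ put
\[
\Gamma_{n,0}=R/I_1(H),\qquad \Gamma_{n,r}=H^0(Z_r,\mathcal O(2n))\quad(r\ge1),
\]
where $\mathcal O(2n)$ is pulled back from $\mathbb P^r$.

\begin{theorem}\label{thm:B}
Let $k$ be algebraically closed of characteristic zero and $m\ge2$.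
\begin{enumerate}
\item[(1)] $P^n=JP^{n-1}$ for all $n\ge m-1$.
\item[(2)] For $1\le n\le m-2$ there is an isomorphism of $R$-modules
\[
P^n/JP^{n-1}\cong\bigoplus_{s=0}^{m-2-n}\Gamma_{n,\,m-2-n-s}^{\oplus\beta_{n,s}},
\]
where $\beta_{n,s}$ depends only on $n$ and $s$, and $\beta_{n,0}>0$. The schemes $Z_r$ are integral, and $\operatorname{ann}_R\Gamma_{n,r}=I_{r+1}(H)$ for $0\le r\le m-2-n$.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
The extension $R\to R\otimes_k\bar k$ is faithfully flat. Colons of finitely generated ideals commute with it, it carries $J$, $P$ and $I_t(H)$ to the ideals with the same names over $\bar k$, and two ideals of $R$ with equal extensions are equal. So we may assume $k=\bar k$. Put $n=i+1$; then $JP^i:P^{i+1}=\operatorname{ann}_RM_n$. If $n=m-1$, then $M_n=0$ and the annihilator is $R=I_0(H)$. If $n\le m-2$, the annihilator is the intersection of the ideals $I_{m-1-n-s}(H)$ over all $s\le m-2-n$ with $\beta_{n,s}\ne0$. By Laplace expansion each of them contains $I_{m-1-n}(H)$, and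 this ideal occurs because $\beta_{n,0}>0$. Hence $\operatorname{ann}_RM_n=I_{m-1-n}(H)=I_{m-2-i}(H)$.
\end{proof}

\subsection*{Why this answer, and how it is proved}
Read $x_j$ as the monomial $u^jv^{2m-2-j}$, so that a point $\xi$ of $\operatorname{Spec}R$ is a linear functional on binary forms of degree $2m-2$. The ideal $P$ is also generated by the maximal minors of the $(m-1)\times(m+1)$ Hankel matrix in the same variables (Section~\ref{sec:minors}). Off $V(P)$ the kernel of this matrix is a pencil $K$ of forms of degree $m$, and the maximal minors are the Pl\"ucker coordinates of $K$. In these terms the generators of $J$ are the $2m-1$ coefficients of the Wronskian of $K$. It follows that $M_n$ is generated by the degree $n$ part of the algebra $A^{(m)}$, the quotient of the coordinate ring of the Grassmannian of pencils by the coefficients of the Wronskian (Section~\ref{sec:powers}). The Wronskian of a pencil is never zero, so $A^{(m)}$ is Artinian, and its top degree is $m-2$ (Section~\ref{sec:wronskian}). This gives part (1) of Theorem~\ref{thm:B}.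

Now let $\xi$ be the sum of the evaluations at $r\le m-2$ distinct points of $\mathbb P^1$, the zeros of a form $g$ of degree $r$. Then $H(\xi)$ has rank $r$, and since forms of degree $m-2$ take arbitrary values at these points, the kernel of the $(m-1)\times(m+1)$ matrix consists of the multiples of $g$. The pencils in this kernel are the $gK'$ with $K'$ a pencil of forms of degree $m-r$, and the Wronskian of $gK'$ is $g^2$ times that of $K'$. One expects, then, that at $\xi$ the role of $A^{(m)}$ is played by $A^{(m-r)}$, which is nonzero in degree $n$ exactly when $r\le m-2-n$. This suggests that $M_n$ is supported on the zero set of $I_{m-1-n}(H)$.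

The support determines an annihilator only up to radical, and the work lies in removing the radical. We show that the relations of $M_n$ are generated by linear ones, and that these are determined by a single map $A^{(m)}_n\to k[u,v]_{2n}\otimes A^{(m-1)}_n$, restriction to pencils with a base point (Section~\ref{sec:relations}). As $m$ varies, the duals of these maps define a module over a polynomial ring in $2n+1$ variables, and this module is free (Section~\ref{sec:free}). A basis splits $M_n$ into summands, one for each basis element, and we recognize the summands as the modules $\Gamma_{n,r}$ (Section~\ref{sec:gamma}). Sections of a line bundle on an integral scheme have a prime annihilator, which can be read off.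

\section{The case $m=3$}\label{sec:m3}

Here $\det H=x_0x_2x_4+2x_1x_2x_3-x_2^3-x_0x_3^2-x_1^2x_4$. Consider the matrix
\[
H'=\begin{pmatrix}x_0&x_1&x_2&x_3\\x_1&x_2&x_3&x_4\end{pmatrix}
\]
with columns numbered $0,\dots,3$, and let $\delta_{ij}$ be, up to sign, the minor on the columns other than $i,j$:
\begin{align*}
\delta_{01}&=x_2x_4-x_3^2, &\delta_{02}&=x_2x_3-x_1x_4, &\delta_{03}&=x_1x_3-x_2^2,\\
\delta_{12}&=x_0x_4-x_1x_3, &\delta_{13}&=x_1x_2-x_0x_3, &\delta_{23}&=x_0x_2-x_1^2 .
\end{align*}
These six quadrics are linearly independent, since each of $x_2x_4$, $x_1x_4$, $x_2^2$, $x_0x_4$, $x_0x_3$, $x_0x_2$ occurs in only one of them. The $2$-minors of $H$ are, up to sign, $\delta_{01},\delta_{02},\delta_{03},\delta_{03}+\delta_{12},\delta_{13},\delta_{23}$, so the $\delta_{ij}$ generate $P$. The partial derivatives of $\det H$ are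
\begin{equation}\label{eq:partials3}
\delta_{01},\quad 2\delta_{02},\quad 3\delta_{03}+\delta_{12},\quad 2\delta_{13},\quad \delta_{23}.
\end{equation}
Thus $P/J$ is generated by $\delta_{03}\notin J$, and $\delta_{12}\equiv-3\delta_{03}$ modulo $J$.

Put $\delta_{ji}=-\delta_{ij}$. For each row $(a_0,\dots,a_3)$ of $H'$ and each $i$ we have $\sum_ja_j\delta_{ij}=0$, the expansion of a $3\times3$ determinant with a repeated row. For $i=0$ this reads $a_1\delta_{01}+a_2\delta_{02}+a_3\delta_{03}=0$ and gives $x_3\delta_{03},x_4\delta_{03}\in J$. For $i=3$ it reads $a_0\delta_{03}+a_1\delta_{13}+a_2\delta_{23}=0$ and gives $x_0\delta_{03},x_1\delta_{03}\in J$. For $i=1$ and the first row it reads $-x_0\delta_{01}+x_2\delta_{12}+x_3\delta_{13}=0$ and gives $x_2\delta_{12}\in J$, hence $x_2\delta_{03}\in J$. So $P/J\cong R/I_1(H)$ and $J:P=I_1(H)$. Next, $P^2=JP+(\delta_{03}^2)$, and the Pl\"ucker relation $\delta_{01}\delta_{23}-\delta_{02}\delta_{13}+\delta_{03}\delta_{12}=0$ gives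
\[
3\delta_{03}^2=\delta_{03}(3\delta_{03}+\delta_{12})+\delta_{01}\delta_{23}-\delta_{02}\delta_{13}\in JP .
\]
So $P^2=JP$, and Theorem~\ref{thm:A} holds for $m=3$.

Two kinds of relations were used: relations among the $\delta_{ij}$ alone, which come from a Grassmannian, and relations linear in the $x_j$. In general there are no others. To see the Grassmannian, let the columns of $H'$ correspond to the cubics $e_j=u^jv^{3-j}$. At a point where $H'$ has rank $2$, the rows of the skew matrix $(\delta_{ij})$ lie in the kernel $K$, so $\sum_{i<j}\delta_{ij}\,e_i\wedge e_j$ spans $\wedge^2K$. The Wronskian $\frac13(f_uh_v-f_vh_u)$ of $f=e_i$, $h=e_j$ is $(i-j)u^{i+j-1}v^{5-i-j}$. Hence the Wronskian of $K$ is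
\[
-\bigl(\delta_{01}v^4+2\delta_{02}uv^3+(3\delta_{03}+\delta_{12})u^2v^2+2\delta_{13}u^3v+\delta_{23}u^4\bigr),
\]
and its coefficients are the quadrics \eqref{eq:partials3}.

\begin{remark}\label{rem:char3}
The hypothesis on the characteristic cannot be dropped. In characteristic $3$ the ideal $J$ is generated by the $\delta_{ij}$ other than $\delta_{03}$. At the point $x_2=1$, $x_0=x_1=x_3=x_4=0$ these vanish, while $\delta_{03}=-1$. So $P^2\ne JP$, and the formula fails for $i=1$. The kernel of $H'$ at this point is the pencil spanned by $u^3$ and $v^3$, whose Wronskian vanishes in characteristic $3$.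
\end{remark}

\section{Binary forms and Koszul complexes}\label{sec:tools}

From now on $k$ is algebraically closed of characteristic zero.

\subsection*{Binary forms}
Let $V_d=k[u,v]_d=H^0(\mathbb P^1,\mathcal O(d))$, regarded as functions on $k^2$; $V_d=0$ for $d<0$. We identify $x_j$ with $u^jv^{2m-2-j}$, so that $R=\operatorname{Sym}V_{2m-2}$, and the points of $\mathbb A=\operatorname{Spec}R$ are the functionals $\xi\in V_{2m-2}^*$. For $0\le a\le 2m-2$ let $H[a]$ be the $(a+1)\times(2m-1-a)$ matrix $(x_{i+j})_{i,j\ge0}$. In the monomial bases it is the matrix of the multiplication $V_a\times V_{2m-2-a}\to V_{2m-2}=R_1$, and $H[a](\xi)$ is the matrix of the bilinear form $(b,f)\mapsto\xi(bf)$. Note that $H=H[m-1]$. For $p\in k^2$ let $\ell_p\in V_1$ be the form $\ell_p(q)=\det(p,q)$. It is linear in $p$, vanishes at $p$, and $\ell_p(q)=-\ell_q(p)$. We write $\mathbb P(V)$ for the space of lines in $V$.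

The group $SL_2$ acts on all these objects compatibly. Its finite-dimensional representations are completely reducible, the irreducible ones are the $V_d\cong V_d^*$, every one-dimensional representation is trivial, and the Clebsch--Gordan formula gives
\begin{equation}\label{eq:CG}
\wedge^2V_d\cong V_{2d-2}\oplus V_{2d-6}\oplus V_{2d-10}\oplus\cdots .
\end{equation}
On $\mathbb P^r$, $r\ge1$, the bundle $\mathcal O(i)$ has only $H^0$ for $i\ge0$, no cohomology for $-r\le i\le-1$, and only $H^r$ for $i\le -r-1$, one-dimensional for $i=-r-1$.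

\subsection*{Koszul complexes}
Let $Z$ be the zero scheme of a section of $\mathcal F^*$, where $\mathcal F$ is a vector bundle of rank $c$ on a smooth variety. Every component of $Z$ has codimension at most $c$. If all components have codimension $c$, then $Z$ is Cohen--Macaulay and the Koszul complex $\wedge^\bullet\mathcal F$ resolves $\mathcal O_Z$. We mostly use this as follows. Let $Y$ be a smooth projective variety and $\varphi:\mathcal F\to V_{2m-2}\otimes\mathcal O_Y$ a map from a vector bundle, with cokernel $\mathcal E$. Then $\varphi$ defines a section of the pullback of $\mathcal F^*$ to $\mathbb A\times Y$, with zero scheme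
\[
Z(\varphi)=\{(\xi,y):\xi(\varphi(\mathcal F_y))=0\}=\operatorname{Spec}_Y\operatorname{Sym}\mathcal E .
\]
The projection $\mathbb A\times Y\to Y$ is affine, so we may regard sheaves on $\mathbb A\times Y$ as sheaves of $R\otimes\mathcal O_Y$-modules on $Y$, with the same cohomology. The Koszul complex is then a complex of graded modules with terms $\mathcal K_i=R(-i)\otimes\wedge^i\mathcal F$, and $\mathcal O_{Z(\varphi)}=\operatorname{Sym}\mathcal E$ is graded by the degree in the $x_j$, which we call the \emph{$x$-degree}. The next lemma passes from a resolution of sheaves to generators and relations of modules.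

\begin{lemma}\label{lem:chase}
Let $0\to\mathcal K_N\to\dots\to\mathcal K_1\to\mathcal K_0\to\mathcal G\to0$ be an exact sequence of sheaves of graded $R\otimes\mathcal O_Y$-modules.
\begin{enumerate}
\item[(a)] If $H^i(\mathcal K_i)=H^i(\mathcal K_{i+1})=0$ for all $i\ge1$, then $H^0(\mathcal K_1)\to H^0(\mathcal K_0)\to H^0(\mathcal G)\to0$ is exact.
\item[(b)] If $\dim Y=r$ and $H^{i-1}(\mathcal K_i)=H^i(\mathcal K_i)=0$ for $1\le i\le r$, then the kernel of $H^0(\mathcal K_0)\to H^0(\mathcal G)$ is a quotient of $H^r(\mathcal K_{r+1})$ as a graded $R$-module.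
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\mathcal S_i$ be the image of $\mathcal K_{i+1}\to\mathcal K_i$. The sequences $0\to\mathcal S_0\to\mathcal K_0\to\mathcal G\to0$ and $0\to\mathcal S_i\to\mathcal K_i\to\mathcal S_{i-1}\to0$, $i\ge1$, are exact. In (a) the connecting maps give injections $H^1(\mathcal S_0)\hookrightarrow H^2(\mathcal S_1)\hookrightarrow\cdots$ and $H^1(\mathcal S_1)\hookrightarrow H^2(\mathcal S_2)\hookrightarrow\cdots$, and both chains end in $0$. So $H^0(\mathcal K_0)\to H^0(\mathcal G)$ and $H^0(\mathcal K_1)\to H^0(\mathcal S_0)$ are surjective. In (b) the connecting maps $H^{i-1}(\mathcal S_{i-1})\to H^i(\mathcal S_i)$ are isomorphisms for $1\le i\le r$. So the kernel $H^0(\mathcal S_0)$ is isomorphic to $H^r(\mathcal S_r)$, which is a quotient of $H^r(\mathcal K_{r+1})$ because $H^{r+1}(\mathcal S_{r+1})=0$.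
\end{proof}

\section{The ideals of minors}\label{sec:minors}

Let $1\le r\le m-1$, and identify $(g_0:\dots:g_r)$ with the line spanned by $g=\sum g_iu^iv^{r-i}\in V_r$. The equations \eqref{eq:recurrence} say that $\xi(gV_{2m-2-r})=0$. So $Z_r=Z(\varphi_r)$, where
\[
\varphi_r:V_{2m-2-r}\otimes\mathcal O(-1)\to V_{2m-2}\otimes\mathcal O
\]
is multiplication by $g$ on $\mathbb P(V_r)$. This map is injective on every fiber, so its cokernel is a vector bundle of rank $r$, and $Z_r$ is the total space of a vector bundle over $\mathbb P(V_r)$. Hence $Z_r$ is integral, of codimension $2m-1-r=\dim V_{2m-2-r}$, and $\mathcal O_{Z_r}$ is resolved by the Koszul complex with terms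
\begin{equation}\label{eq:koszulZ}
\mathcal K_i=R(-i)\otimes\wedge^iV_{2m-2-r}\otimes\mathcal O(-i).
\end{equation}
Let $Q_r$ be the kernel of $R\to H^0(Z_r,\mathcal O_{Z_r})$. It is prime, because $Z_r$ is integral.

\begin{proposition}\label{prop:minors}
For $0\le r\le m-1$ the ideals $I_{r+1}(H)$ and $I_{r+1}(H[r])$ are equal and prime, and the maximal minors of $H[r]$ are a basis of their part of degree $r+1$. For $r\ge1$ these ideals equal $Q_r$.
\end{proposition}

\begin{proof}
For $r=0$ both ideals are $(x_0,\dots,x_{2m-2})$. Let $r\ge1$ and $N=\binom{2m-1-r}{r+1}$, the number of maximal minors of $H[r]$. We show that $Q_r$ is generated by at most $N$ forms of degree $r+1$, that it contains both sets of minors, and that each set contains $N$ linearly independent minors. The proposition follows from these three facts.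

\emph{Generators of $Q_r$.} For $1\le i\le r$ the bundle $\mathcal O(-i)$ on $\mathbb P^r$ has no cohomology. By Lemma~\ref{lem:chase}(b), $Q_r$ is a quotient of $H^r(\mathcal K_{r+1})\cong R(-r-1)\otimes\wedge^{r+1}V_{2m-2-r}$, a free module on $N$ generators of degree $r+1$.

\emph{The minors lie in $Q_r$.} Let $(\xi,[g])\in Z_r$. Then $g$ lies in the left kernel of $H[r](\xi)$, so the maximal minors of $H[r](\xi)$ vanish. The subspace $gV_{m-1-r}\subset V_{m-1}$ has dimension $m-r$ and lies in the kernel of $H(\xi)$, so $H(\xi)$ has rank at most $r$. As $Z_r$ is reduced, functions vanishing at all its points are zero, and both sets of minors lie in $Q_r$.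

\emph{Independent minors.} Give $x_c$ the weight $c^2$. In the minor of a Hankel matrix with rows $a_0<\dots<a_r$ and columns $b_0<\dots<b_r$, the term $\pm\prod_ix_{a_i+b_{\pi(i)}}$ has weight $\sum a_i^2+\sum b_i^2+2\sum a_ib_{\pi(i)}$. If $\pi$ has an inversion, exchanging the two values increases the last sum strictly, so the part of highest weight of the minor is the monomial $\prod x_{a_i+b_i}$. Consider the sequences $c_0,\dots,c_r$ in $[0,2m-2]$ with $c_{i+1}-c_i\ge2$. They correspond to the sequences $0\le b_0<\dots<b_r\le2m-2-r$ by $b_i=c_i-i$, so there are $N$ of them. The monomial $\prod x_{c_i}$ is the highest part of the maximal minor of $H[r]$ with columns $c_i-i$. It is also the highest part of the minor of $H$ with rows $\lfloor c_i/2\rfloor$ and columns $\lceil c_i/2\rceil$; these are strictly increasing and at most $m-1$. Polynomials whose highest parts are distinct monomials are linearly independent: in a nontrivial linear combination, the part of the largest weight that occurs is a nontrivial combination of distinct monomials.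
\end{proof}

The case $r=m-2$ says that the $\binom{m+1}2$ maximal minors of $H[m-2]$ generate $P$ and form a basis of $P_{m-1}$.

\section{Pencils and their Wronskians}\label{sec:wronskian}

\subsection*{The Grassmannian}
For $d\ge1$ let $G_d$ be the Grassmannian of $2$-dimensional subspaces (\emph{pencils}) $K\subset V_d$, of dimension $2d-2$. Let $U$ be the tautological subbundle, $\mathcal O(1)=\wedge^2U^*$ the Pl\"ucker bundle, and $k[G_d]=\bigoplus_{i\ge0}H^0(G_d,\mathcal O(i))$. By the Borel--Weil theorem each $H^0(G_d,\mathcal O(i))$ is an irreducible $GL(V_d)$-module and $k[G_d]_1=\wedge^2V_d^*$. The nonzero equivariant maps $\operatorname{Sym}^i(\wedge^2V_d^*)\to k[G_d]_i$ are therefore surjective, so $k[G_d]$ is generated in degree $1$. An element $a\in k[G_d]_i$ is a function $a(f\wedge h)$, homogeneous of degree $i$, on the cone of decomposable bivectors, and is determined by its values.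

For integers $\alpha_1\ge\alpha_2$ put $S_{(\alpha_1,\alpha_2)}U^*=\operatorname{Sym}^{\alpha_1-\alpha_2}U^*\otimes\mathcal O(\alpha_2)$. \emph{Bott's theorem} (characteristic zero) computes its cohomology from the sequence
\[
w=(\alpha_1+d,\ \alpha_2+d-1,\ d-2,\ d-3,\dots,0).
\]
If $w$ has a repeated entry, all cohomology vanishes. Otherwise exactly one $H^q$ is nonzero, where $q$ is the number of pairs of positions at which the entries of $w$ increase. For $\mathcal O(i)$ and $d\ge2$ we have $w=(i+d,i+d-1,d-2,\dots,0)$. This is decreasing for $i\ge0$; for $-d\le i\le-1$ one of the first two entries lies in $[0,d-2]$ and is repeated; for $i\le-d-1$ both are negative. Hence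
\begin{equation}\label{eq:bottO}
H^q(G_d,\mathcal O(i))\ne0\iff(q=0,\ i\ge0)\ \text{ or }\ (q=2d-2,\ i\le-d-1)\qquad(d\ge2).
\end{equation}

\subsection*{Depth}
Let $S$ be a finitely generated graded $k$-algebra with $S_0=k$, generated in degree $1$, let $S_+$ be its maximal homogeneous ideal, and let $N$ be a finitely generated graded module with sheaf $\widetilde N$ on $\operatorname{Proj}S$. The local cohomology modules $H^0_{S_+}(N)$ and $H^1_{S_+}(N)$ are the kernel and the cokernel of $N\to\bigoplus_{i\in\mathbb Z}H^0(\widetilde N(i))$, and $H^q_{S_+}(N)=\bigoplus_{i\in\mathbb Z}H^{q-1}(\widetilde N(i))$ for $q\ge2$. The depth of $N$ is the least $q$ with $H^q_{S_+}(N)\ne0$. If $S$ is Cohen--Macaulay of dimension $e$, then $e$ linear forms without common zero on $\operatorname{Proj}S$ form a system of parameters, hence a regular sequence. Let $a(S)$ be the largest degree in which $H^e_{S_+}(S)$ is nonzero. For a linear nonzerodivisor $\theta$ the exact sequence $0\to H^{e-1}_{S_+}(S/\theta)\to H^e_{S_+}(S)(-1)\to H^e_{S_+}(S)\to0$ shows that $a(S/\theta)=a(S)+1$.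 For $e=0$, $a(S)$ is the top degree of $S$.

\subsection*{The Wronskian}
Let $f,h\in V_d$, $d\ge1$. The polynomial $f(y)h(z)-h(y)f(z)$ in $y,z\in k^2$ vanishes when $y,z$ are proportional, so it is divisible by the irreducible polynomial $\det(y,z)$. Put
\[
\mathrm{Bez}_{f,h}(y,z)=\frac{f(y)h(z)-h(y)f(z)}{\det(y,z)},\qquad \mathrm{Wr}_d(f,h)(y)=\mathrm{Bez}_{f,h}(y,y).
\]
This defines a linear map $\mathrm{Wr}_d:\wedge^2V_d\to V_{2d-2}$, which is $SL_2$-equivariant because $\det$ is invariant. For $y=(u,v)$, the terms linear in $t$ for $z=y+t(0,1)$ and $z=y+t(1,0)$ give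
\begin{equation}\label{eq:wrformula}
u\,\mathrm{Wr}_d(f,h)=fh_v-f_vh,\qquad v\,\mathrm{Wr}_d(f,h)=f_uh-fh_u .
\end{equation}
By Euler's formula $d(fh_v-f_vh)=u(f_uh_v-f_vh_u)$, so $\mathrm{Wr}_d(f,h)=\frac1d(f_uh_v-f_vh_u)$ is the Wronskian used in Section~\ref{sec:m3}. The normalization is the one that makes the following product rule free of constants: for $g\in V_r$ we have $\mathrm{Bez}_{gf,gh}(y,z)=g(y)g(z)\mathrm{Bez}_{f,h}(y,z)$, hence
\begin{equation}\label{eq:product}
\mathrm{Wr}_{d+r}(gf,gh)=g^2\,\mathrm{Wr}_d(f,h).
\end{equation}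
If $\mathrm{Wr}_d(f,h)=0$ and $f\ne0$, then by \eqref{eq:wrformula} both partial derivatives of $h/f$ vanish, and $h/f$ is constant in characteristic zero. So \emph{the Wronskian of a pencil is nonzero}; compare Remark~\ref{rem:char3}.

The map $\mathrm{Wr}_d$ is nonzero and equivariant with irreducible target, hence surjective. Dually we obtain a subspace
\[
W_d=V_{2d-2}^*\subset\wedge^2V_d^*=k[G_d]_1,\qquad w(f\wedge h)=w(\mathrm{Wr}_d(f,h)),
\]
spanned by the coefficients of the Wronskian. By \eqref{eq:CG}, $W_d$ is the only subrepresentation of $\wedge^2V_d^*$ isomorphic to $V_{2d-2}$. Put $A^{(d)}=k[G_d]/(W_d)$.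

\begin{lemma}\label{lem:artin}
For $d\ge1$ a basis of $W_d$ is a regular sequence on $k[G_d]$. For $n\ge1$ we have $A^{(d)}_n\ne0$ if and only if $d\ge n+2$.
\end{lemma}

\begin{proof}
For $d=1$, $G_1$ is a point, $k[G_1]$ is a polynomial ring in one variable, and $W_1=k[G_1]_1$. Let $d\ge2$ and $S=k[G_d]$, of dimension $2d-1$. By \eqref{eq:bottO}, $S=\bigoplus_{i\in\mathbb Z}H^0(G_d,\mathcal O(i))$, so $H^q_{S_+}(S)=0$ for $q<2d-1$, and $a(S)=-d-1$. Thus $S$ is Cohen--Macaulay. The $2d-1$ elements of a basis of $W_d$ have no common zero on $G_d$, so they form a regular sequence, and the top degree of the Artinian algebra $A^{(d)}$ is $-d-1+(2d-1)=d-2$. As $A^{(d)}$ is generated in degree $1$, it is nonzero in all degrees from $0$ to $d-2$.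
\end{proof}

\section{The powers of $P$}\label{sec:powers}

Write $G=G_m$ and $W=W_m$. We want generators and relations for $P^n$. Off $V(P)$ a point $\xi$ determines the pencil $\ker H[m-2](\xi)\subset V_m$. To include the points of $V(P)$, where the kernel is larger, we take all pencils in the kernel. Let $\varphi:U\otimes V_{m-2}\to V_{2m-2}\otimes\mathcal O_G$ be multiplication, $E=\operatorname{coker}\varphi$, and
\[
X=Z(\varphi)=\{(\xi,K):\xi(KV_{m-2})=0\}\subset\mathbb A\times G .
\]
Unlike $\varphi_r$, the map $\varphi$ is not injective on all fibers, so integrality requires a dimension count.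

\begin{lemma}\label{lem:X}
The scheme $X$ is integral of dimension $2m-1$, the Koszul complex $R(-\bullet)\otimes\wedge^\bullet(U\otimes V_{m-2})$ resolves $\mathcal O_X$, and $X\to\mathbb A$ is an isomorphism over $\mathbb A\setminus V(P)$.
\end{lemma}

\begin{proof}
Let $K=gK'$, where $g$ is the greatest common divisor of $K$, of degree $t$ with $0\le t\le m-1$, and let $f,h$ be a basis of $K'\subset V_{m-t}$. Since $f,h$ are coprime, the solutions of $af+bh=0$ with $a,b\in V_{m-2}$ are $(a,b)=(ch,-cf)$ with $c\in V_{t-2}$. So $\dim KV_{m-2}=2m-2-\dim V_{t-2}$, and the fiber of $X$ over $K$ has dimension $1+\dim V_{t-2}=\max(1,t)$. The pencils with given $t$ lie in the image of $\mathbb P(V_t)\times G_{m-t}$, of dimension $t+2(m-t-1)=2m-2-t$. Hence the part of $X$ over the pencils with $t\ge1$ has dimension at most $2m-2$. On the other hand $\mathbb A\times G$ has dimension $4m-3$ and $U\otimes V_{m-2}$ has rank $2m-2$, so every component of $X$ has dimension at least $2m-1$ and meets the part $X_0$ over the open set $t=0$. This set contains the pencil spanned by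 $u^m,v^m$, and on it $\varphi$ is injective on fibers, so $E$ is a line bundle and $X_0$ is integral of dimension $2m-1$. Thus $X$ is irreducible of the expected codimension, the Koszul complex is exact, and $X$ is Cohen--Macaulay. A Cohen--Macaulay scheme has no embedded components, so $X$, being reduced on $X_0$, is reduced.

By Proposition~\ref{prop:minors}, over $\mathbb A\setminus V(P)$ the map $H[m-2]:V_m\otimes\mathcal O\to V_{m-2}^*\otimes\mathcal O$ is surjective, and its kernel is a subbundle of rank $2$. A morphism from a scheme $T$ to $X$ over this open set is a rank $2$ subbundle of $V_m\otimes\mathcal O_T$ contained in the pullback of the kernel, hence equal to it. So $X\to\mathbb A$ is an isomorphism there.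
\end{proof}

\begin{lemma}\label{lem:present}
For $n\ge0$ the sequence
\[
R(-1)\otimes V_{m-2}\otimes H^0(G,U(n))\to R\otimes k[G]_n\to H^0(X,\mathcal O_X(n))\to0
\]
is exact. In $x$-degree $1$, the map $V_{2m-2}\otimes k[G]_n\to H^0(G,E(n))$ is surjective.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:chase}(a) it suffices to show that the bundles $\wedge^i(U\otimes V_{m-2})(n)$ have no higher cohomology. The Cauchy formula gives $\wedge^i(U\otimes V_{m-2})=\bigoplus_\lambda S_\lambda U\otimes S_{\lambda'}V_{m-2}$, where $S_\lambda$ is the Schur functor of a partition $\lambda$ of $i$ and $\lambda'$ is the conjugate partition. A Schur functor vanishes when the number of rows exceeds the rank, so only $\lambda=(a,b)$ with $0\le b\le a\le m-1$ contribute. From $U\cong U^*(-1)$ we get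
\[
S_{(a,b)}U(n)=\operatorname{Sym}^{a-b}U\otimes\mathcal O(n-b)=\operatorname{Sym}^{a-b}U^*\otimes\mathcal O(n-a)=S_{(n-b,n-a)}U^*.
\]
Bott's sequence is $(n-b+m,\ n-a+m-1,\ m-2,\dots,0)$. Its first entry exceeds the second, and the second is at least $n\ge0$. Either the second entry lies in $[0,m-2]$ and all cohomology vanishes, or the sequence is decreasing and only $H^0$ survives. The last assertion holds because the part of $x$-degree $1$ of $\mathcal O_X(n)=\operatorname{Sym}E\otimes\mathcal O(n)$ is $E(n)$.
\end{proof}

Regard $H[m-2]$ as a map $V_m\to V_{m-2}^*\otimes R_1$ and take its $(m-1)$st exterior power. After a choice of generators of the trivial representations $\wedge^{m+1}V_m$ and $\wedge^{m-1}V_{m-2}$ we obtain an equivariant map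
\[
\delta:\wedge^2V_m^*\cong\wedge^{m-1}V_m\to R_{m-1}.
\]
It sends the Pl\"ucker coordinate $p_{ij}$, in the monomial basis of $V_m$, to $\delta_{ij}=\pm$ the maximal minor of $H[m-2]$ omitting the columns $i,j$. By Proposition~\ref{prop:minors}, $\delta$ is an isomorphism onto $P_{m-1}$.

\begin{proposition}\label{prop:rees}
There are isomorphisms of $R$-modules $\Theta_n:H^0(X,\mathcal O_X(n))\to P^n$, $n\ge0$, compatible with multiplication, such that $\Theta_1(p)=\delta(p)$ for $p\in k[G]_1$. The ideal $J$ is generated by $\delta(W)$, and $\Theta_n$ maps the image of $R\otimes Wk[G]_{n-1}$ onto $JP^{n-1}$.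
\end{proposition}

\begin{proof}
Let $\xi\notin V(P)$ and $K=\ker H[m-2](\xi)$. The functional $p\mapsto\delta(p)(\xi)$ on $\wedge^2V_m^*$ is a nonzero multiple of evaluation at a generator of $\wedge^2K$. Indeed, let $e_0,\dots,e_m$ be a basis of $V_m$ with $e_0,e_1\in K$. Then $e_i^*\wedge e_j^*$ corresponds to the wedge product of the $e_l$ with $l\ne i,j$, up to a nonzero scalar, and its image under $\wedge^{m-1}H[m-2](\xi)$ is nonzero exactly when neither $e_0$ nor $e_1$ occurs in it.

So on the open set $X^\circ\cong\mathbb A\setminus V(P)$ of $X$ the nowhere vanishing vectors $(p_{ij})$ and $(\delta_{ij})$ are proportional at every point. The sections $p_{ij}/\delta_{ij}$, defined where $\delta_{ij}\ne0$, glue to a nowhere vanishing section $\tau$ of $\mathcal O_X(1)$ on $X^\circ$ with $p_{ij}=\delta_{ij}\tau$. Put $\Theta_n(s)=s|_{X^\circ}/\tau^n\in\operatorname{Frac}R$. These maps are $R$-linear, compatible with products, and injective because $X$ is integral. By Lemma~\ref{lem:present}, $H^0(X,\mathcal O_X(n))$ is generated by the monomials of degree $n$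 in the $p_{ij}$, whose images generate $P^n$.

The polynomial $\det H$ is the image of a generator under the equivariant map $\wedge^mV_{m-1}\otimes\wedge^mV_{m-1}\to R_m$, so it is invariant. It is nonzero by Proposition~\ref{prop:minors}. Hence the map $R_1^*\to R_{m-1}$, $\partial\mapsto\partial(\det H)$, is equivariant and, in characteristic zero, nonzero. Its image is a subrepresentation of $P_{m-1}\cong\wedge^2V_m^*$ isomorphic to $V_{2m-2}$, and the only such is $\delta(W)$. The last assertion follows, since $JP^{n-1}$ is generated by the products of an element of $\delta(W)$ with $n-1$ of the $\delta_{ij}$.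
\end{proof}

We grade $M_n$ by $x$-degree, so that its generators have degree $0$. Lemma~\ref{lem:present} and Proposition~\ref{prop:rees} give, for $n\ge1$,
\begin{equation}\label{eq:Mn}
M_n=\operatorname{coker}\bigl(R(-1)\otimes V_{m-2}\otimes H^0(G,U(n))\to R\otimes A^{(m)}_n\bigr).
\end{equation}
So $M_n$ is generated by $A_n^{(m)}$, and the kernel of $R\otimes A^{(m)}_n\to M_n$ is generated by its part of degree $1$. In degree $1$, Lemma~\ref{lem:present} for $n$ and for $n-1$ gives
\begin{equation}\label{eq:Mn1}
M_{n,1}=H^0(G,E(n))/W\cdot H^0(G,E(n-1)).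
\end{equation}
If $n\ge m-1$, then $A^{(m)}_n=0$ by Lemma~\ref{lem:artin}, and $M_n=0$. This proves Theorem~\ref{thm:B}(1). From now on $1\le n\le m-2$, so $m\ge3$.

\section{The linear relations of $M_n$}\label{sec:relations}

The presentation \eqref{eq:Mn} describes the linear relations as an image, from a space that does not reflect the structure of $A^{(m)}_n$. We describe them instead as a kernel. If a pencil $K$ has a base point $p$, then evaluation at $p$ kills $KV_{m-2}$, so the pair (evaluation at $p$, $K$) is a point of $X$. A relation $\sum x_i\otimes a_i$ must vanish at these points. It turns out that modulo $W$ this condition is also sufficient.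

Let $d\ge2$ and $p\in k^2$. The map $\rho_p:k[G_d]\to k[G_{d-1}]$, $\rho_p(a)(f\wedge h)=a(\ell_pf\wedge\ell_ph)$, is a homomorphism of graded algebras, and on $k[G_d]_n$ it is homogeneous of degree $2n$ as a function of $p$. So the $\rho_p$ combine to $\rho:k[G_d]_n\to V_{2n}\otimes k[G_{d-1}]_n$. For $w\in W_d$, \eqref{eq:product} gives $\rho_p(w)(f\wedge h)=w(\ell_p^2\,\mathrm{Wr}_{d-1}(f,h))$, that is,
\begin{equation}\label{eq:rhoW}
\rho_p(w)=w\circ\ell_p^2\in W_{d-1},
\end{equation}
where $\ell_p^2$ denotes multiplication $V_{2d-4}\to V_{2d-2}$. Hence $\rho$ induces $\rho:A^{(d)}_n\to V_{2n}\otimes A^{(d-1)}_n$. Let $\mu$ be the composite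
\[
\mu:\ V_{2m-2}\otimes A_n^{(m)}\xrightarrow{\ 1\otimes\rho\ }V_{2m-2}\otimes V_{2n}\otimes A_n^{(m-1)}\longrightarrow V_{2m-2+2n}\otimes A_n^{(m-1)},
\]
where the second map multiplies forms.

\begin{proposition}\label{prop:relations}
The kernel of $V_{2m-2}\otimes A^{(m)}_n\to M_{n,1}$ is $\ker\mu$. Hence
\[
M_n=(R\otimes A^{(m)}_n)/R\ker\mu .
\]
\end{proposition}

\begin{proof}
\emph{An exact sequence for $E$.} Let $\Sigma\subset\mathbb P^1\times G$ be the zero scheme of the evaluation section of $\mathcal O(m)\boxtimes U^*$; its points are the $(p,K)$ with $K$ vanishing at $p$. On $\mathbb P^1$, multiplication by $\ell_p$ identifies $V_{m-1}\otimes\mathcal O(-1)$ with the kernel of $V_m\otimes\mathcal O\to\mathcal O(m)$, and $\Sigma$ is the Grassmannian of rank $2$ subbundles of this kernel. So $\Sigma\cong\mathbb P^1\times G_{m-1}$ by $(p,K')\mapsto(p,\ell_pK')$, and $\mathcal O_G(1)$ restricts to $\mathcal O(2)\boxtimes\mathcal O(1)$. The codimension of $\Sigma$ is $(2m-1)-(2m-3)=2$, so its Koszul complex is exact. Twisted by $\mathcal O_{\mathbb P^1}(2m-2)$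 it reads
\[
0\to\mathcal O(-2)\boxtimes\wedge^2U\to\mathcal O(m-2)\boxtimes U\to\mathcal O(2m-2)\boxtimes\mathcal O\to\mathcal L\to0,
\]
where $\mathcal L$ is the restriction of $\mathcal O_{\mathbb P^1}(2m-2)$ to $\Sigma$. Let $\mathcal I$ be the kernel of the map onto $\mathcal L$ and $q:\mathbb P^1\times G\to G$ the projection. Since $H^0(\mathbb P^1,\mathcal O(-2))=H^1(\mathbb P^1,\mathcal O(m-2))=0$ and $R^2q_*=0$, the left half of the sequence gives $R^1q_*\mathcal I=0$ and
\[
0\to U\otimes V_{m-2}\to q_*\mathcal I\to\wedge^2U\otimes H^1(\mathbb P^1,\mathcal O(-2))\to0 .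
\]
The right half then gives $0\to q_*\mathcal I\to V_{2m-2}\otimes\mathcal O_G\to q_*\mathcal L\to0$. The composite $U\otimes V_{m-2}\to V_{2m-2}\otimes\mathcal O_G$ is $\varphi$. Dividing by its image, we obtain
\begin{equation}\label{eq:sigma}
0\to\mathcal O_G(-1)\xrightarrow{\ \sigma\ }E\to q_*\mathcal L\to0 .
\end{equation}
All maps are $SL_2$-equivariant and $H^1(\mathbb P^1,\mathcal O(-2))$ is a trivial representation, so $\sigma$ is an invariant element of $H^0(G,E(1))$.

\emph{Relations lie in $\ker\mu$.} For $i\ge0$ we have
\[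
H^0(G,q_*\mathcal L(i))=H^0(\Sigma,\mathcal O(2m-2+2i)\boxtimes\mathcal O(i))=V_{2m-2+2i}\otimes k[G_{m-1}]_i .
\]
The class in $H^0(E(n))$ of $x\otimes a\in V_{2m-2}\otimes k[G]_n$ maps to the function $x(p)\rho_p(a)$, and $w\in W$ acts on sections of $q_*\mathcal L(n-1)$ as multiplication by $\rho(w)$. By \eqref{eq:rhoW}, $W\cdot H^0(E(n-1))$ maps into $\Psi=V_{2m-2+2n}\otimes W_{m-1}k[G_{m-1}]_{n-1}$. In view of \eqref{eq:Mn1}, $\mu$ factors through a map $M_{n,1}\to V_{2m-2+2n}\otimes A^{(m-1)}_n$. It remains to show that this map is injective: if $\phi\in H^0(E(n))$ maps into $\Psi$, then $\phi\in W\cdot H^0(E(n-1))$. There are two obstacles. Elements of $W_{m-1}$ must be lifted to $W$, and the kernel in \eqref{eq:sigma} must be absorbed.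

\emph{Lifting $W_{m-1}$.} Let $c=2m-4+2n$. We claim that $W\otimes V_c\to W_{m-1}\otimes V_{c+2}$, $w\otimes b\mapsto b(p)\,(w\circ\ell_p^2)$, is surjective. For $f\in V_{2m-2}$ and $p\ne0$, both partial derivatives of $f$ vanish at $p$ if and only if $\ell_p^2$ divides $f$: if they vanish, then $f(p)=0$ by Euler's formula, so $f=\ell_pf_1$, and the gradient of $f$ at $p$ is $f_1(p)$ times the nonzero gradient of $\ell_p$; the converse is the product rule. So in the complex
\[
0\to V_{2m-4}\otimes\mathcal O(-2)\xrightarrow{\ \ell_p^2\ }V_{2m-2}\otimes\mathcal O\xrightarrow{(f_u(p),\,f_v(p))}\mathcal O(2m-3)^{\oplus2}\to0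
\]
on $\mathbb P^1$ every fiber is exact on the left and in the middle, and then on the right by counting dimensions. The dual sequence, twisted by $\mathcal O(c)$, is
\[
0\to\mathcal O(2n-1)^{\oplus2}\to W\otimes\mathcal O(c)\to W_{m-1}\otimes\mathcal O(c+2)\to0,
\]
and $H^1(\mathbb P^1,\mathcal O(2n-1))=0$ proves the claim. Consequently $\Psi\subset W\cdot(V_c\otimes k[G_{m-1}]_{n-1})=W\cdot H^0(q_*\mathcal L(n-1))$. By \eqref{eq:bottO}, $H^1(G,\mathcal O(n-2))=0$, so $H^0(E(n-1))\to H^0(q_*\mathcal L(n-1))$ is surjective. Hence there are $w_i\in W$ and $\phi_i\in H^0(E(n-1))$ such that $\phi-\sum w_i\phi_i$ maps to $0$, that is, $\phi-\sum w_i\phi_i\in k[G]_{n-1}\sigma$.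

\emph{Absorbing $\sigma$.} By Lemma~\ref{lem:present}, $H^0(E(1))$ is a quotient of $V_{2m-2}\otimes\wedge^2V_m^*$. By complete reducibility $\sigma$ lifts to an invariant element, that is, to an equivariant map $V_{2m-2}^*\to\wedge^2V_m^*$. Its image is zero or isomorphic to $V_{2m-2}$, so it lies in $W$. Thus $\sigma=\sum w_j'x_j$ with $w_j'\in W$, where $x_j$ denotes the class in $H^0(E)$, and $a\sigma=\sum w_j'(ax_j)\in W\cdot H^0(E(n-1))$ for $a\in k[G]_{n-1}$.

The last assertion of the proposition follows from \eqref{eq:Mn}.
\end{proof}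

\begin{remark}
By Schur's lemma the invariants of $V_{2m-2}\otimes W$ form a line, and by Euler's formula a generator maps to $\sum_jx_j\,\partial\det H/\partial x_j=m\det H$ in $P$. So $\Theta_1(\sigma)$ is a nonzero multiple of $\det H$, and the last step of the proof says that $\det H\in J$.
\end{remark}

\section{A free module}\label{sec:free}

By Proposition~\ref{prop:relations}, $M_n$ is determined by the map $\rho:A^{(m)}_n\to V_{2n}\otimes A^{(m-1)}_n$. To understand one such map we consider all of them at once. Fix $n\ge1$ and let $d\ge1$ vary. Let $\Lambda=\operatorname{Sym}(V_{2n}^*)$, a polynomial ring in $2n+1$ variables, and let $\varepsilon_p\in V_{2n}^*$ be evaluation at $p\in k^2$. The $\varepsilon_p$ span $V_{2n}^*$. Put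
\[
T_n=\bigoplus_{d\ge1}(A^{(d)}_n)^*,
\]
graded by $d$. The duals $V_{2n}^*\otimes(A^{(d-1)}_n)^*\to(A^{(d)}_n)^*$ of the maps $\rho$ let $\varepsilon_p$ act by $\eta\mapsto\eta\circ\rho_p$. Since $\ell_p\ell_q=\ell_q\ell_p$, these operators commute, and $T_n$ is a graded $\Lambda$-module.

\begin{theorem}\label{thm:free}
The graded $\Lambda$-module $T_n$ is finitely generated and free, with generators in degrees $d\ge n+2$. Its space of generators of degree $n+2$ is $(A^{(n+2)}_n)^*\ne0$.
\end{theorem}

\begin{example}\label{ex:n1}
Let $n=1$. Identify $\wedge^2V_d=(k[G_d]_1)^*$ with the antisymmetric polynomials of bidegree $(d,d)$ in $y,z\in k^2$ by $f\wedge h\mapsto f(y)h(z)-h(y)f(z)$. Then $\varepsilon_p$ acts as multiplication by $\ell_p(y)\ell_p(z)$, and $(A^{(d)}_1)^*=\ker\mathrm{Wr}_d$. An antisymmetric polynomial has the form $\det(y,z)F$ with $F$ symmetric, and $\mathrm{Wr}_d$ sends it to $F(y,y)$. If $F(y,y)=0$, then $F=\det(y,z)F'$ with $F'$ antisymmetric, hence again divisible by $\det(y,z)$. So $T_1=\det(y,z)^3\,S$, where $S_r$ is the space of symmetric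 polynomials of bidegree $(r,r)$. The ring map $\Lambda\to S$, $\lambda\mapsto\lambda(\ell_y\ell_z)$, sends $\varepsilon_p$ to $\ell_p(y)\ell_p(z)$. It is injective because every binary quadric is a product of linear forms, and $\dim\Lambda_r=\dim S_r=\binom{r+2}2$. Hence $T_1\cong\Lambda(-3)$.
\end{example}

For larger $n$ we have no such explicit description of $T_n$, and we compute its depth instead. The Koszul complexes of the regular sequences $W_d$ embed $T_n$ in a complex whose terms, as in the example, consist of polynomials on products of projective lines with a prescribed symmetry. For $0\le j\le n$ put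
\[
C_j=\bigoplus_{d\ge1}\bigl(\wedge^jW_d\otimes k[G_d]_{n-j}\bigr)^*.
\]
By \eqref{eq:rhoW}, $\rho_p$ induces a map from the Koszul complex of $W_d$ on $k[G_d]$ to that of $W_{d-1}$ on $k[G_{d-1}]$. On $\wedge^jW_d\otimes k[G_d]_{n-j}$ it is homogeneous of degree $2j+2(n-j)=2n$ in $p$. Dualizing, we see as for $T_n$ that the $C_j$ are graded $\Lambda$-modules and that the dual differentials are $\Lambda$-linear. By Lemma~\ref{lem:artin} the Koszul complexes resolve $A^{(d)}$, so their strands of degree $n$ give an exact sequence of graded $\Lambda$-modules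
\begin{equation}\label{eq:coresolution}
0\to T_n\to C_0\to C_1\to\dots\to C_n\to0 .
\end{equation}

\begin{lemma}\label{lem:depth}
The $\Lambda$-module $C_j$ is finitely generated of depth at least $2n+1-j$.
\end{lemma}

\begin{proof}
\emph{The space $(k[G_d]_i)^*$ as an image of an idempotent.} Let $i\ge1$. The surjection $(V_d^*)^{\otimes2i}\to(\wedge^2V_d^*)^{\otimes i}\to k[G_d]_i$ dualizes to an injection $(k[G_d]_i)^*\to V_d^{\otimes2i}$, which sends evaluation at $f\wedge h$ to $(f\otimes h-h\otimes f)^{\otimes i}$. These evaluations span $(k[G_d]_i)^*$. Let the symmetric group $\mathfrak S_{2i}$ permute the tensor factors, and consider the tableau of shape $(i,i)$ with rows $1,3,5,\dots$ and $2,4,6,\dots$. Let $\mathbf r$ be the sum of the permutations preserving the rows, and let $\mathbf c=\prod_{l=1}^i(1-t_l)$, where $t_l$ is the transposition of $2l-1$ and $2l$; this is the signed sum of the permutations preserving the columns. Then $(f\otimes h-h\otimes f)^{\otimes i}=\mathbf c\,(f\otimes h)^{\otimes i}$. In characteristic zero the tensors $f^{\otimes i}$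 span the symmetric tensors, so the $(f\otimes h)^{\otimes i}$ span $\mathbf rV_d^{\otimes2i}$. The Young symmetrizer $\mathbf{cr}$ satisfies $(\mathbf{cr})^2=\gamma\,\mathbf{cr}$ with a nonzero integer $\gamma$. Thus
\[
(k[G_d]_i)^*=e_iV_d^{\otimes2i},\qquad e_i=\gamma^{-1}\mathbf{cr},
\]
with an idempotent $e_i\in k[\mathfrak S_{2i}]$ independent of $d$, and the dual of $\rho_p$ is multiplication by $\ell_p^{\otimes2i}$. Because of the factor $\mathbf c$, \emph{$e_i$ acts as zero on the trivial representation}. Put $e_0=1$. In the same way $(\wedge^jW_d)^*=\wedge^jV_{2d-2}=\mathrm{alt}_jV_{2d-2}^{\otimes j}$, where $\mathrm{alt}_j=\frac1{j!}\sum\operatorname{sgn}(\pi)\pi$, and by \eqref{eq:rhoW} the dual of $\wedge^j\rho_p$ is multiplication by $(\ell_p^2)^{\otimes j}$.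

\emph{A sheaf on $\operatorname{Proj}\Lambda$.} Let $\Pi=(\mathbb P^1)^j\times(\mathbb P^1)^{2n-2j}$, with points $(z,y)$, of dimension $2n-j$. Put
\[
\mathcal M=\mathcal O(2)^{\boxtimes j}\boxtimes\mathcal O(1)^{\boxtimes(2n-2j)},\qquad\mathcal N=\mathcal O(-2)^{\boxtimes j}\boxtimes\mathcal O^{\boxtimes(2n-2j)},
\]
so that $\mathcal N\otimes\mathcal M^d$ has $j$ factors $\mathcal O(2d-2)$ and $2n-2j$ factors $\mathcal O(d)$. With the idempotent $\theta=\mathrm{alt}_j\otimes e_{n-j}\in k[\mathfrak S_j\times\mathfrak S_{2n-2j}]$ we have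
\[
C_j=\bigoplus_{d\ge1}\theta H^0(\Pi,\mathcal N\otimes\mathcal M^d),
\]
and $\varepsilon_p$ acts as multiplication by $\prod\ell_p(z_a)^2\prod\ell_p(y_b)$. This is $\Omega(p)$ for the form $\Omega=\prod\ell_{z_a}^2\prod\ell_{y_b}\in V_{2n}$, since the $2n$ signs from $\ell_p(q)=-\ell_q(p)$ cancel. So $\Lambda$ acts through the morphism
\[
\kappa:\Pi\to\mathbb P(V_{2n})=\operatorname{Proj}\Lambda,\qquad(z,y)\mapsto[\Omega],\qquad\kappa^*\mathcal O(1)=\mathcal M .
\]
It is projective with finite fibers, by unique factorization, hence finite. The group $\mathfrak S_j\times\mathfrak S_{2n-2j}$ acts on $\Pi$, $\mathcal N$, $\mathcal M$ by permuting factors and fixes $\kappa$ and the sections $\kappa^*\varepsilon_p$. So it acts on the coherent sheaf $\kappa_*\mathcal N$ by automorphisms of $\mathcal O$-modules, and $\mathcal G=\theta\kappa_*\mathcal N$ is a direct summand with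
\[
H^q(\mathbb P(V_{2n}),\mathcal G(d))=\theta H^q(\Pi,\mathcal N\otimes\mathcal M^d)\qquad\text{for all }q,d .
\]

\emph{Cohomology.} We apply the K\"unneth formula.
\begin{itemize}
\item For $d\ge1$ all factors have degree $\ge0$, and only $H^0$ occurs.
\item For $d\le-2$ all factors have degree $\le-2$, and only $H^{2n-j}$ occurs.
\item For $d=-1$ and $j<n$ there is a factor $\mathcal O(-1)$, and all cohomology vanishes. For $d=-1$ and $j=n$ all factors are $\mathcal O(-4)$, and only $H^{2n-j}$ occurs.
\item For $d=0$ only $H^j=H^1(\mathcal O(-2))^{\otimes j}\otimes H^0(\mathcal O)^{\otimes(2n-2j)}$ occurs. If $j=n$, this is $H^{2n-j}$. If $j<n$, it is pulled back from $(\mathbb P^1)^j$, so $\mathfrak S_{2n-2j}$ acts trivially, $e_{n-j}$ acts as zero, and so does $\theta$.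
\end{itemize}
The last case is the reason for passing to $\mathcal G$: the sheaf $\kappa_*\mathcal N$ itself has intermediate cohomology when $0<j<n$. We conclude that $H^0(\mathcal G(d))=0$ for $d\le0$ and $H^q(\mathcal G(d))=0$ for $0<q<2n-j$ and all $d$. So $C_j=\bigoplus_{d\in\mathbb Z}H^0(\mathcal G(d))$. This module vanishes in degrees $d\le0$, so it is finitely generated by Serre's theorem, and its sheaf is $\mathcal G$. By the facts on depth in Section~\ref{sec:wronskian}, $H^q_{\Lambda_+}(C_j)=0$ for $q=0,1$ and for $2\le q\le2n-j$.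
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:free}]
Let $N_j=\ker(C_j\to C_{j+1})$ in \eqref{eq:coresolution}, with $C_{n+1}=0$, so that $N_n=C_n$ and $N_0=T_n$. The long exact sequence of local cohomology of $0\to N_j\to C_j\to N_{j+1}\to0$ gives $\operatorname{depth}N_j\ge\min(\operatorname{depth}C_j,\operatorname{depth}N_{j+1}+1)$. By Lemma~\ref{lem:depth} and descending induction, $\operatorname{depth}N_j\ge2n+1-j$. So $T_n$ is finitely generated of depth at least $2n+1=\dim\Lambda$. By the Auslander--Buchsbaum formula, projective dimension plus depth equals $\dim\Lambda$, so $T_n$ is projective, and a finitely generated graded projective $\Lambda$-module is free. By Lemma~\ref{lem:artin} the lowest degree in which $T_n$ is nonzero is $n+2$.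
\end{proof}

Write $T_n=\bigoplus_{s\ge0}B_s\otimes\Lambda$, where $B_s$ is a space of generators of degree $n+2+s$, and put $\beta_{n,s}=\dim B_s$. Then $\beta_{n,0}>0$. The numbers $\beta_{n,s}$ do not involve $m$, and they do not depend on $k$: they are determined by the dimensions of the graded pieces of $T_n$, which by \eqref{eq:coresolution} are determined by the dimensions of the Schur modules $k[G_d]_i$. Example~\ref{ex:n1} gives $\beta_{1,0}=1$ and $\beta_{1,s}=0$ for $s>0$; no values are needed below.

\section{The summands of $M_n$}\label{sec:gamma}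

Let $1\le n\le m-2$. Put $L_r=(\Lambda_r)^*$; so $L_0=k$ and $L_r=0$ for $r<0$. We regard $F\in L_r$ as the function $F(p_1,\dots,p_r)=F(\varepsilon_{p_1}\cdots\varepsilon_{p_r})$. This identifies $L_r$ with the space of symmetric tensors in $V_{2n}^{\otimes r}$, that is, of polynomials in $p_1,\dots,p_r\in k^2$ that are symmetric and homogeneous of degree $2n$ in each $p_i$. The dual $L_r\to V_{2n}\otimes L_{r-1}$ of the multiplication of $\Lambda$ singles out one argument: $F\mapsto F(p,p_2,\dots,p_r)$. Let
\[
\mu_r:V_{2m-2}\otimes L_r\to V_{2m-2+2n}\otimes L_{r-1},\qquad x\otimes F\mapsto x(p)F(p,p_2,\dots,p_r).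
\]
Dualize the decomposition of $T_n$ in degrees $m$ and $m-1$. With $r_s=m-2-n-s$,
\[
A^{(m)}_n=\bigoplus_sB_s^*\otimes L_{r_s},\qquad A^{(m-1)}_n=\bigoplus_sB_s^*\otimes L_{r_s-1},
\]
and $\rho$, being dual to the multiplication of $T_n$, acts on each summand through $L_{r_s}$. Hence $\mu=\bigoplus_s1_{B_s^*}\otimes\mu_{r_s}$, and Proposition~\ref{prop:relations} gives
\begin{equation}\label{eq:split}
M_n\cong\bigoplus_{s=0}^{m-2-n}B_s^*\otimes\bigl((R\otimes L_{r_s})/R\ker\mu_{r_s}\bigr).
\end{equation}
An unordered $r$-tuple of points of $\mathbb P^1$ is the zero set of a form $g\in V_r$, so $L_r$ is a space of functions of $g$. The relations in $\ker\mu_r$ are the linear expressions that vanish when $\xi$ is evaluation at a zero of $g$. This is what leads to $Z_r$.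

\begin{lemma}\label{lem:gamma}
For $0\le r\le m-2-n$ we have $(R\otimes L_r)/R\ker\mu_r\cong\Gamma_{n,r}$.
\end{lemma}

\begin{proof}
For $r=0$ the target of $\mu_0$ is zero, so $\ker\mu_0=V_{2m-2}=R_1$ and the quotient is $R/I_1(H)$. Let $r\ge1$, and write $\Phi_{r,j}=H^0(\mathbb P(V_r),\mathcal O(j))$ for the space of polynomials of degree $j$ on $V_r$.

\emph{Presentation of $\Gamma_{n,r}$.} Twist the Koszul complex \eqref{eq:koszulZ} by $\mathcal O(2n)$. The bundle $\mathcal O(2n-i)$ has higher cohomology only in degree $r$ and only for $i\ge2n+r+1$. As $n\ge1$, this excludes $i=r$ and $i=r+1$, so Lemma~\ref{lem:chase}(a) applies, and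
\[
R(-1)\otimes V_{2m-2-r}\otimes\Phi_{r,2n-1}\to R\otimes\Phi_{r,2n}\to\Gamma_{n,r}\to0
\]
is exact. So $\Gamma_{n,r}$ is the quotient of $R\otimes\Phi_{r,2n}$ by the submodule generated by the image of $\psi:V_{2m-2-r}\otimes\Phi_{r,2n-1}\to V_{2m-2}\otimes\Phi_{r,2n}$. Viewing elements of the target as functions of $(p,g)\in k^2\times V_r$, we have $\psi(x'\otimes\chi)(p,g)=g(p)\,x'(p)\,\chi(g)$.

\emph{Generators.} The map $\Phi_{r,2n}\to L_r$, $\chi\mapsto\chi(\ell_{p_1}\cdots\ell_{p_r})$, is injective, because every form in $V_r$ is a product of linear forms; here $k=\bar k$ is used. Both sides have dimension $\binom{2n+r}r$, so it is an isomorphism. The same holds with $r-1$ in place of $r$, trivially if $r=1$.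

\emph{Relations.} Let $\Sigma_r\subset\mathbb P^1\times\mathbb P(V_r)$ be the divisor $g(p)=0$, the zero scheme of a section of $\mathcal O(r,1)=\mathcal O(r)\boxtimes\mathcal O(1)$. As in the proof of Proposition~\ref{prop:relations}, the kernel of $V_r\otimes\mathcal O\to\mathcal O(r)$ on $\mathbb P^1$ is $V_{r-1}\otimes\mathcal O(-1)$, so $\Sigma_r\cong\mathbb P^1\times\mathbb P(V_{r-1})$ by $g=\ell_ph$, and $\mathcal O(0,1)$ restricts to $\mathcal O(1,1)$. Global sections of
\[
0\to\mathcal O(2m-2-r,\,2n-1)\xrightarrow{\ g(p)\ }\mathcal O(2m-2,\,2n)\to\mathcal O(2m-2,\,2n)|_{\Sigma_r}\to0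
\]
show that the image of $\psi$ is the kernel of the restriction map
\[
V_{2m-2}\otimes\Phi_{r,2n}\to V_{2m-2+2n}\otimes\Phi_{r-1,2n},\qquad x\otimes\chi\mapsto x(p)\chi(\ell_ph).
\]
Setting $h=\ell_{p_2}\cdots\ell_{p_r}$ turns this map into $\mu_r$.
\end{proof}

\begin{lemma}\label{lem:ann}
For $0\le r\le m-2-n$ we have $\operatorname{ann}_R\Gamma_{n,r}=I_{r+1}(H)$.
\end{lemma}

\begin{proof}
For $r=0$ this is the definition. Let $r\ge1$. The module $\Gamma_{n,r}$ is nonzero, since its part of $x$-degree $0$ is $\Phi_{r,2n}$. An element $c\in R$ acts on it as multiplication by its pullback $\bar c$ to $Z_r$. On an integral scheme the product of a nonzero function and a nonzero section of a line bundle is nonzero. So $c\,\Gamma_{n,r}=0$ if and only if $\bar c=0$, that is, $c\in Q_r$, and $Q_r=I_{r+1}(H)$ by Proposition~\ref{prop:minors}.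
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Part (1) was proved at the end of Section~\ref{sec:powers}. The decomposition in part (2) is \eqref{eq:split} together with Lemma~\ref{lem:gamma}, and the properties of $\beta_{n,s}$ were established at the end of Section~\ref{sec:free}. The schemes $Z_r$ are integral by Section~\ref{sec:minors}, and the annihilators are given by Lemma~\ref{lem:ann}.
\end{proof}

By the deduction in Section~\ref{sec:intro}, this also completes the proof of Theorem~\ref{thm:A}.

\begin{thebibliography}{1}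

\bibitem{MS}
Maral Mostafazadehfard and Aron Simis, \emph{Homaloidal determinants}, arXiv:1407.8089 (2014).

\end{thebibliography}
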